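# Left-determined model structures exist in ZFC

## 1. The theorem on $\mathcal W_{\mathcal L}(S)$

Throughout, $\mathcal K$ is a locally presentable category and $(\mathcal L,\mathcal R)$ is a weak factorization system on $\mathcal K$, cofibrantly generated by a set $\mathcal I$ of morphisms. We write $\mathcal K^\to$ for the arrow category: objects are morphisms of $\mathcal K$, and a map $u\to f$ is a commutative square. $\mathrm{Comb}(\mathcal L)$ denotes the class of all combinatorial (that is, cofibrantly generated, on the locally presentable category $\mathcal K$) model structures on $\mathcal K$ whose class of cofibrations is $\mathcal L$. Such a structure is determined by its class $\mathcal W$ of weak equivalences, so we write it $(\mathcal L,\mathcal W)$, and we put $(\mathcal L,\mathcal W_1)\le(\mathcal L,\mathcal W_2)$ iff $\mathcal W_1\subseteq\mathcal W_2$.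

**Definition 1.** For a set $S$ of morphisms of $\mathcal K$, let $\mathcal W_{\mathcal L}(S)$ be the smallest class $\mathcal W$ of morphisms with $S\subseteq\mathcal W$ and

* (W1) $\mathcal R\subseteq\mathcal W$;
* (W2) $\mathcal W$ satisfies 2-out-of-3;
* (W3) $\mathcal L\cap\mathcal W$ is closed under pushout, transfinite composition and retracts in $\mathcal K^\to$.

Put $\mathcal W_{\mathcal L}=\mathcal W_{\mathcal L}(\emptyset)$. If $(\mathcal L,\mathcal W_{\mathcal L})$ is a model structure, it is called left-determined.

Write $\mathcal K_\lambda$ for the full subcategory of $\lambda$-presentable objects. Fix once and for all a regular cardinal $\mu$ such that $\mathcal K$ is locally $\mu$-presentable and the domains and codomains of all members of $\mathcal I$ are $\mu$-presentable.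

**Definition 2.** A regular cardinal $\lambda>\mu$ is good for $S$ if

* (G1) the domains and codomains of the members of $S$ lie in $\mathcal K_\lambda$;
* (G2) every morphism $u$ of $\mathcal K_\lambda$ factors as $u=rl$ with $l\in\mathcal L$, $r\in\mathcal R$ and middle object in $\mathcal K_\lambda$.

**Theorem A (ZFC).** For every set $S$ of morphisms of $\mathcal K$, the class $\mathcal W_{\mathcal L}(S)$ exists and $(\mathcal L,\mathcal W_{\mathcal L}(S))$ is a combinatorial model structure. In particular $(\mathcal L,\mathcal W_{\mathcal L})$ is the smallest element of $\mathrm{Comb}(\mathcal L)$.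

**Theorem B (ZFC).**

* (a) $\mathrm{Comb}(\mathcal L)=\{(\mathcal L,\mathcal W_{\mathcal L}(S)):S\text{ a set}\}$.
* (b) $\mathrm{Comb}(\mathcal L)$ has all set-indexed joins, $\bigvee_i(\mathcal L,\mathcal W_{\mathcal L}(S_i))=(\mathcal L,\mathcal W_{\mathcal L}(\bigcup_iS_i))$, and all set-indexed meets, $\bigwedge_i(\mathcal L,\mathcal W_i)=(\mathcal L,\bigcap_i\mathcal W_i)$.
* (c) If $\lambda$ is good for $S$, then $\mathcal W_{\mathcal L}(S)$ is closed under $\lambda$-filtered colimits in $\mathcal K^\to$, and the trivial cofibrations of $(\mathcal L,\mathcal W_{\mathcal L}(S))$ are generated by morphisms between $\lambda$-presentable objects.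

Here is the question behind these statements. Every $(\mathcal L,\mathcal W)\in\mathrm{Comb}(\mathcal L)$ satisfies (W1)–(W3), so $\mathcal W_{\mathcal L}$ is the obvious candidate for the smallest possible class of weak equivalences. If $(\mathcal L,\mathcal W_{\mathcal L})$ is a combinatorial model structure, it is the smallest element of $\mathrm{Comb}(\mathcal L)$. Under Vopěnka's principle this is always so, and $\mathrm{Comb}(\mathcal L)$ is a large complete lattice. Jiří Rosický's "Remarks on combinatorial and accessible model categories", arXiv:2006.03251 (2020), is the source of the following problem: without Vopěnka's principle, might $\mathrm{Comb}(\mathcal L)$ have a smallest element different from $(\mathcal L,\mathcal W_{\mathcal L})$? Theorem A answers no. In ZFC a smallest element always exists, and it always equals $(\mathcal L,\mathcal W_{\mathcal L})$.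

Two points deserve attention. First, "the smallest class such that" ranges over proper classes, so the existence of $\mathcal W_{\mathcal L}(S)$ is part of what is proved. Second, a combinatorial model structure needs a *set* of generating trivial cofibrations, while Definition 1 closes off under operations on arbitrarily large objects. Finding this set is the whole difficulty.

## 2. Computing $\mathcal W_{\mathcal L}$ by hand

**No generators.** If $\mathcal I=\emptyset$, then $\mathcal L$ consists of the isomorphisms and $\mathcal R$ of all morphisms. By (W1), $\mathcal W_{\mathcal L}=\mathcal K^\to$.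

**All maps of sets are cofibrations.** Let $\mathcal K=\mathbf{Set}$ and $\mathcal I=\{\emptyset\to1,\ 2\to1\}$. Lifting against $\emptyset\to 1$ means surjective, and lifting against $2\to1$ means injective. So $\mathcal R$ is the class of bijections and $\mathcal L$ consists of all maps. The bijections already satisfy (W1)–(W3), hence $\mathcal W_{\mathcal L}$ is the class of bijections. Every map is a fibration, and the empty set generates the trivial cofibrations.

**Injections of sets.** Let $\mathcal K=\mathbf{Set}$ and $\mathcal I=\{\emptyset\to1\}$, so $\mathcal R$ is the class of surjections and $\mathcal L$ that of injections. If $f:X\to Y$ is a map of nonempty sets, then $X\to1$ and $Y\to1$ are surjective, so $f\in\mathcal W_{\mathcal L}$ by 2-out-of-3. Let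
$$\mathcal W_0=\{f:X\to Y\ :\ X=\emptyset\iff Y=\emptyset\}.$$
We have just seen that any class with (W1), (W2) contains $\mathcal W_0$. Conversely $\mathcal W_0$ satisfies (W1)–(W3). The first two conditions are clear. For (W3), pushouts and transfinite composites of injections between nonempty sets are again injections between nonempty sets; if a composite starts at $\emptyset$, all its objects are $\emptyset$; and a retract of a set is empty exactly when the set is. So $\mathcal W_{\mathcal L}=\mathcal W_0$.

The model structure can be seen directly. The single map $1\to2$ generates $\mathcal L\cap\mathcal W_0$: starting from a nonempty set one adds points one at a time. A map $p:X\to Y$ has the right lifting property against $1\to2$ iff $X=\emptyset$ or $p$ is surjective, and such a $p$ lies in $\mathcal W_0$ iff it is surjective. Finally, $\mathcal W_{\mathcal L}(\{\emptyset\to1\})$ consists of all maps: for $Y\neq\emptyset$ the map $\emptyset\to Y$ is the composite of $\emptyset\to1$ and some $1\to Y$ in $\mathcal W_0$. Here $\mathrm{Comb}(\mathcal L)$ has exactly two elements,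 $\mathcal W_0$ and everything. Indeed a $\mathcal W$ larger than $\mathcal W_0$ contains some $\emptyset\to Y$ with $Y\ne\emptyset$, hence contains $\emptyset\to 1$ by 2-out-of-3.

In this example the generator $1\to2$ was guessed. The proof must find generators without guessing.

## 3. Textbook facts: presentability, cells, retracts

For a regular cardinal $\lambda$, an object $G$ is $\lambda$-presentable if $\mathrm{Hom}(G,-)$ preserves $\lambda$-filtered colimits. A category or graph is $\lambda$-small if it has fewer than $\lambda$ arrows (and vertices). We use freely that for every regular $\lambda\ge\mu$ the category $\mathcal K$ is locally $\lambda$-presentable; that $\mathcal K_\lambda$ is then essentially small, dense in $\mathcal K$, and closed under retracts and $\lambda$-small colimits; and that $\lambda$-small limits commute with $\lambda$-filtered colimits in $\mathbf{Set}$. The initial object is written $\emptyset$, and $P+_QR$ denotes a pushout.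

A *smooth chain* is a chain indexed by an ordinal that takes limit ordinals to colimits. For a class $J$ of maps, $\mathrm{inj}(J)$ is the class of maps with the right lifting property against $J$. $\mathrm{cell}(J)$ is the class of transfinite compositions, along smooth chains, of pushouts of members of $J$, one cell per step; a pushout of a coproduct of members of $J$ is in $\mathrm{cell}(J)$, by attaching the cells one after another. $\mathrm{cof}(J)$ is the class of retracts of members of $\mathrm{cell}(J)$. If $J$ is essentially small, the small object argument factors each $f$ as $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J)$, $\rho\in\mathrm{inj}(J)$, and $(\mathrm{cof}(J),\mathrm{inj}(J))$ is a weak factorization system. Thus $\mathcal R=\mathrm{inj}(\mathcal I)$ and $\mathcal L=\mathrm{cof}(\mathcal I)$. The left class of a weak factorization system is closed under pushout, transfinite composition and retracts. The retract argument says that if $f=\rho\kappa$ and $f$ has the left lifting property against $\rho$, then $f$ is a retract of $\kappa$.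

A model structure with cofibrations $\mathcal L$, weak equivalences $\mathcal W$ and fibrations $\mathcal F$ means: $\mathcal W$ has 2-out-of-3 and is closed under retracts, and $(\mathcal L,\mathcal F\cap\mathcal W)$, $(\mathcal L\cap\mathcal W,\mathcal F)$ are weak factorization systems. It is cofibrantly generated if both systems are generated by sets.

One consequence of the choice of $\mu$ will be decisive:
$$\mathcal R\ \text{is closed under } \mu\text{-filtered colimits in } \mathcal K^\to. \tag{1}$$
For $i:A\to B$ in $\mathcal I$ and $f:X\to Y$ we have $\mathrm{Hom}(i,f)=\mathrm{Hom}(A,X)\times_{\mathrm{Hom}(A,Y)}\mathrm{Hom}(B,Y)$, a finite limit, so $i$ is $\mu$-presentable in $\mathcal K^\to$. If $r=\mathrm{colim}\,r_p$ is a $\mu$-filtered colimit with $r_p\in\mathcal R$, a square $i\to r$ factors through some $r_p$, and a lift there gives a lift for $r$.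

## 4. Good cardinals are arbitrarily large

**Lemma 1.** There are arbitrarily large $\lambda$ good for $S$.

*Proof.* Let $\kappa\ge\mu$ be any cardinal that is at least $|\mathcal I|$ and at least the number of morphisms of a skeleton of $\mathcal K_\mu$, and such that the domains and codomains of members of $S$ are $\kappa^+$-presentable. Put $\lambda=(2^\kappa)^+$. Then $\lambda$ is regular, $\lambda>\mu$, and (G1) holds.

**Step 1: few maps out of $\mu$-presentable objects.** The aim is to show that $|\mathrm{Hom}(A,G)|\le2^\kappa$ for $A\in\mathcal K_\mu$, $G\in\mathcal K_\lambda$. Write $G$ as a colimit of a small diagram in $\mathcal K_\mu$, and regard the diagram as a diagram on the underlying graph; cocones, hence the colimit, are the same. The $\lambda$-small subgraphs form a $\lambda$-directed poset, and $G$ is the colimit over it of the colimits over the subgraphs. As $G$ is $\lambda$-presentable, $\mathrm{id}_G$ factors through one of these. So $G$ is a retract of a colimit $G'$ of a diagram in $\mathcal K_\mu$ on a graph with at most $2^\kappa$ vertices and arrows.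 In the same way $G'$ is the $\mu$-directed colimit of the colimits $G_p\in\mathcal K_\mu$ over the $\mu$-small subgraphs $p$, and there are at most $(2^\kappa)^{<\mu}=2^\kappa$ of these, because $\mu\le\kappa$. Since $A$ is $\mu$-presentable, every map $A\to G'$ factors through some $G_p$, so
$$|\mathrm{Hom}(A,G)|\le|\mathrm{Hom}(A,G')|\le\sum_p|\mathrm{Hom}(A,G_p)|\le2^\kappa\cdot\kappa=2^\kappa .$$

**Step 2: a short small object argument.** The aim is (G2). Given $u:U\to U'$ in $\mathcal K_\lambda$, put $M_0=U$. Let $M_{\xi+1}$ be obtained from $M_\xi$ by the pushout of $\coprod i$, the coproduct over all squares from members $i$ of $\mathcal I$ to $M_\xi\to U'$. Take colimits at limit steps and stop at $M_\mu$. By induction $M_\xi\in\mathcal K_\lambda$: by Step 1 there are at most $|\mathcal I|\cdot2^\kappa\cdot2^\kappa=2^\kappa<\lambda$ squares at each step, and $\mu<\lambda$. So $M_\mu\in\mathcal K_\lambda$, and $U\to M_\mu$ is in $\mathcal L$. A square from $i:A\to B$ to $M_\mu\to U'$ has its map $A\to M_\mu$ factoring through some $M_\xi$, $\xi<\mu$, because $A$ is $\mu$-presentable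 and $\mu$ is regular. It then is a square to $M_\xi\to U'$, so it has a lift into $M_{\xi+1}$. Hence $M_\mu\to U'$ is in $\mathcal R$. Since $\kappa$ may be taken as large as we please, so may $\lambda$. $\square$

*Example.* For injections of sets, $\mu=\omega$ works, and $\mathcal K_\lambda$ consists of the sets of size $<\lambda$. Every regular $\lambda>\omega$ is good for $S=\emptyset$: factor $u:U\to U'$ as $U\to U\sqcup U'\to U'$.

## 5. Approximating diagrams by small diagrams

Let $\lambda>\mu$ be regular and let $\mathcal D$ be a $\lambda$-small category. Write $\mathcal K^{\mathcal D}_\lambda\subset\mathcal K^{\mathcal D}$ for the full subcategory of diagrams with all values in $\mathcal K_\lambda$. For the terminal category this is $\mathcal K_\lambda$; for the one-arrow category it is $\mathcal K_\lambda^\to$, the class of morphisms of $\mathcal K_\lambda$.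

**Lemma 2.**

* (i) Objects of $\mathcal K_\lambda^{\mathcal D}$ are $\lambda$-presentable in $\mathcal K^{\mathcal D}$.
* (ii) For $D\in\mathcal K^{\mathcal D}$ the category $\mathcal K_\lambda^{\mathcal D}\downarrow D$ is $\lambda$-filtered and $D$ is the colimit of its projection to $\mathcal K^{\mathcal D}$.
* (iii) Given $D_0\to D$ with $D_0\in\mathcal K^{\mathcal D}_\lambda$, the category of factorizations $D_0\to D'\to D$ with $D'\in\mathcal K^{\mathcal D}_\lambda$ is $\lambda$-filtered, and the colimit of the $D'$ over it is $D$.

*Proof.* (i) $\mathrm{Hom}(D,D')$ is a $\lambda$-small limit of sets $\mathrm{Hom}(Dd,D'd')$, colimits in $\mathcal K^{\mathcal D}$ are pointwise, and $\lambda$-small limits commute with $\lambda$-filtered colimits in $\mathbf{Set}$.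

(ii) $\mathcal K_\lambda^{\mathcal D}$ is essentially small and closed under $\lambda$-small colimits, so a $\lambda$-small diagram in $\mathcal K_\lambda^{\mathcal D}\downarrow D$ has its colimit as a cocone, and the category is $\lambda$-filtered. Let $C$ be the colimit of the $D'$ and $c:C\to D$ the canonical map. For $A\in\mathcal K_\lambda^{\mathcal D}$ we have $\mathrm{Hom}(A,C)=\mathrm{colim}\,\mathrm{Hom}(A,D')$ by (i). An element represented by $A\to D'$ at an object $D'\to D$ is also represented by $\mathrm{id}_A$ at the object $A\to D'\to D$, so it is determined by the composite $A\to D$; and every $A\to D$ occurs. So $\mathrm{Hom}(A,c)$ is bijective. Take $A=d_!G=\coprod_{\mathcal D(d,-)}G$ with $G\in\mathcal K_\lambda$ and $d\in\mathcal D$. This lies in $\mathcal K_\lambda^{\mathcal D}$, and $\mathrm{Hom}(d_!G,-)=\mathrm{Hom}(G,(-)(d))$. So $\mathrm{Hom}(G,c_d)$ is bijective for all $G\in\mathcal K_\lambda$, and as $\mathcal K_\lambda$ is dense, $c_d$ is an isomorphism.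

(iii) This category is the coslice of the $\lambda$-filtered category in (ii) under the object $D_0\to D$. A coslice of a $\lambda$-filtered category is $\lambda$-filtered, and its projection is cofinal. $\square$

The next lemma lets us insert prescribed small pieces into a small approximation of a diagram.

**Lemma 3.** Let $D_0\to D$ with $D_0\in\mathcal K^{\mathcal D}_\lambda$. For finitely many $s$ let $e_s:\mathcal D_s\to\mathcal D$ be functors with $\mathcal D_s$ finite, let $w_s\in\mathcal K_\lambda^{\mathcal D_s}$, and let $e_s^*D_0\to w_s\to e_s^*D$ be a factorization of the given map. Then there are a factorization $D_0\to D_1\to D$ with $D_1\in\mathcal K^{\mathcal D}_\lambda$ and maps $w_s\to e_s^*D_1$ over $e_s^*D$ such that each composite $e_s^*D_0\to w_s\to e_s^*D_1$ is the given map. (With $D_0$ initial one gets a version without $D_0$.)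

*Proof.* By Lemma 2(iii), $e_s^*D$ is the $\lambda$-filtered colimit of the $e_s^*D'$ over the factorizations $D_0\to D'\to D$. As $w_s$ is $\lambda$-presentable, $w_s\to e_s^*D$ factors through some $e_s^*D'$. The two maps $e_s^*D_0\to e_s^*D'$ become equal in $e_s^*D$; as $e_s^*D_0$ is $\lambda$-presentable, they are equal at a later stage. There are finitely many $s$, so one stage serves for all. $\square$

**Lemma 4.** Let $\lambda$ satisfy (G2). If $r\in\mathcal R$ and $u\in\mathcal K_\lambda^\to$, every map $u\to r$ factors through some $r'\in\mathcal R\cap\mathcal K_\lambda^\to$.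

*Proof.* Write $r:V\to Y$, $u:U\to U'$, and $u=r'l$ with $l:U\to M$ in $\mathcal L$, $r':M\to U'$ in $\mathcal R$, $M\in\mathcal K_\lambda$. The square formed by $l$, $r$, $U\to V$ and $M\to U'\to Y$ commutes, so there is a lift $M\to V$. Then $(l,\mathrm{id}_{U'}):u\to r'$ and $(M\to V,\,U'\to Y):r'\to r$ compose to the given map. $\square$

**Lemma 5 (interleaving).** Let $\eta$ be a limit ordinal, let $(P_\xi)_{\xi<\eta}$ be a chain, and let $Q_\xi$ $(\xi<\eta)$ be objects with maps $\alpha_\xi:P_\xi\to Q_\xi$, $\beta_\xi:Q_\xi\to P_{\xi+1}$ such that $\beta_\xi\alpha_\xi$ is the transition map $P_\xi\to P_{\xi+1}$. For $\xi<\zeta$ put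
$$q_{\xi\zeta}=\bigl(Q_\xi\xrightarrow{\beta_\xi}P_{\xi+1}\to P_\zeta\xrightarrow{\alpha_\zeta}Q_\zeta\bigr). \tag{2}$$
Then the $q_{\xi\zeta}$ make $(Q_\xi)$ a chain, the $\alpha_\xi$ are natural, and they induce an isomorphism $\mathrm{colim}\,P_\xi\cong\mathrm{colim}\,Q_\xi$.

*Proof.* For $\xi<\zeta<\epsilon$, the composite $q_{\zeta\epsilon}q_{\xi\zeta}$ contains $\beta_\zeta\alpha_\zeta$, which is $P_\zeta\to P_{\zeta+1}$; so it equals $Q_\xi\to P_{\xi+1}\to P_\epsilon\to Q_\epsilon$, which is $q_{\xi\epsilon}$. Next, $q_{\xi\zeta}\alpha_\xi$ is $P_\xi\to P_{\xi+1}\to P_\zeta\to Q_\zeta$, so $\alpha$ is natural. Similarly $\beta_\zeta q_{\xi\zeta}$ is $\beta_\xi$ followed by $P_{\xi+1}\to P_{\zeta+1}$, so the $\beta_\xi$ induce a map $\mathrm{colim}\,Q_\xi\to\mathrm{colim}\,P_\xi$. Both composites of the induced maps are identities, since $\beta_\xi\alpha_\xi$ and $\alpha_{\xi+1}\beta_\xi=q_{\xi,\xi+1}$ are transition maps. $\square$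

## 6. Closing up inside $\mathcal K_\lambda$: the classes $\mathcal V$, $J$, $\mathcal W$

From here to the end of Section 12, fix $S$ and a cardinal $\lambda$ good for $S$. We perform the closure of Definition 1 on small objects only.

**Definition 3.** $\mathcal V$ is the smallest isomorphism-closed class of morphisms of $\mathcal K_\lambda$ such that

* (V1) $S\cup(\mathcal R\cap\mathcal K_\lambda^\to)\subset\mathcal V$;
* (V2) $\mathcal V$ satisfies 2-out-of-3 in $\mathcal K_\lambda$;
* (V3) pushouts of members of $\mathcal L\cap\mathcal V$ along morphisms of $\mathcal K_\lambda$ are in $\mathcal V$;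
* (V4) if $(F_\xi)_{\xi\le\nu}$, $\nu<\lambda$, is a smooth chain in $\mathcal K_\lambda$ with all $F_\xi\to F_{\xi+1}$ in $\mathcal L\cap\mathcal V$, then $F_0\to F_\nu$ is in $\mathcal V$.

Put $J=\mathcal L\cap\mathcal V$ and
$$\mathcal W=\{f\in\mathcal K^\to:\ \text{every map }u\to f\text{ with }u\in\mathcal K_\lambda^\to\text{ factors through some }v\in\mathcal V\}.$$

The class $\mathcal V$ exists, because $\mathcal K_\lambda$ is essentially small and (V1)–(V4) are stable under intersection. $J$ is essentially small, and it is closed under the operations in (V3) and (V4), since $\mathcal L$ is.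

*Example.* For injections of sets with $S=\emptyset$, the argument of Section 2 gives $\mathcal V=\mathcal W_0\cap\mathcal K_\lambda^\to$. Also $\mathcal W=\mathcal W_0$. If $f:X\to Y$ has $X\ne\emptyset$, pick $x\in X$; a map from $u:A\to B$ to $f$ factors through $A\sqcup1\to B\sqcup1$, with the new points sent to $x$ and $f(x)$. The map $\mathrm{id}_\emptyset$ is clear. If $X=\emptyset\ne Y$, then a map from $\emptyset\to1$ to $f$ cannot factor through $v:C\to D$ in $\mathcal V$: there is a map $C\to\emptyset$, so $C=\emptyset$, so $D=\emptyset$, and there is no map $1\to D$.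

**Lemma 6.** $S\subset\mathcal V\subset\mathcal W$ and $\mathcal R\subset\mathcal W$. The class $\mathcal W$ is closed under retracts and under $\lambda$-filtered colimits in $\mathcal K^\to$.

*Proof.* A map $u\to f$ with $f\in\mathcal V$ factors through $f$ itself. $\mathcal R\subset\mathcal W$ is Lemma 4 with (V1). If $f$ is a retract of $g\in\mathcal W$ and $u\to f$ is given, then $u\to f\to g$ factors through some $v\in\mathcal V$; composing with $g\to f$ factors $u\to f$ through $v$. If $f=\mathrm{colim}f_p$ is a $\lambda$-filtered colimit with $f_p\in\mathcal W$, then $u\to f$ factors through some $f_p$ by Lemma 2(i), hence through a member of $\mathcal V$. $\square$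

The plan is to show that $\mathcal W$ is $\mathcal W_{\mathcal L}(S)$ and that $J$ generates its trivial cofibrations.

## 7. Where 2-out-of-3 for $\mathcal W$ gets stuck

Let $f:X\to Y$ and $g:Y\to Z$ be in $\mathcal W$; we want $gf\in\mathcal W$. The natural attempt is a back-and-forth construction. Given $u\to gf$ with $u\in\mathcal K_\lambda^\to$, approximate $X\to Y\to Z$ by a small diagram $X_0\to Y_0\to Z_0$ through whose composite $u\to gf$ factors (Lemma 3). The map from $X_0\to Y_0$ to $f$ factors through some $v_0\in\mathcal V$, and the map from $Y_0\to Z_0$ to $g$ through some $v'_0\in\mathcal V$. But the codomain of $v_0$ need not be the domain of $v_0'$, so we cannot compose them. Use Lemma 3 to find a larger small diagram $X_1\to Y_1\to Z_1$ that receives both $v_0$ and $v_0'$, and repeat. In the limit, by interleaving, $X_\infty\to Y_\infty$ is the colimit of the $v_n$ and $Y_\infty\to Z_\infty$ is the colimit of the $v_n'$. If these were in $\mathcal V$, then $X_\infty\to Z_\infty$ would be too, and $u\to gf$ would factor through it.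

The attempt stops exactly here. $X_\infty\to Y_\infty$ is a colimit in $\mathcal K^\to$ of a chain $v_0\to v_1\to\cdots$ of members of $\mathcal V$ along arbitrary squares. Clause (V4) speaks of composing maps, not of colimits of chains of squares, and none of (V1)–(V4) puts this colimit into $\mathcal V$. For chains of length $\omega$ it can really fail.

*Example.* Let $\mathcal K=\mathbf{Set}^{\mathbb N}$ (families $X=(X_n)_{n\in\mathbb N}$), let $A=(1,1,1,\dots)$, and let $\mathcal I=\{\emptyset\to A\}$. Then $\mathrm{Hom}(A,X)=\prod_nX_n$, and $f:X\to Y$ is in $\mathcal R$ iff $\prod X_n\to\prod Y_n$ is surjective. Here $\mu=\omega_1$ works. Let $\mathcal W_1$ be the class of $f:X\to Y$ such that $\prod X_n\ne\emptyset$ iff $\prod Y_n\neq\emptyset$. It contains $\mathcal R$ and has 2-out-of-3. We check (W3). A map in $\mathcal L$ is a retract of some $X'\to X'\sqcup\coprod_TA$. If $T\neq\emptyset$, the codomain has nonempty product, and so does its retract. So a map in $\mathcal L$ whose codomain has empty product is a retract of an isomorphism, hence an isomorphism. Thus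 $\mathcal L\cap\mathcal W_1$ consists of the isomorphisms and those maps in $\mathcal L$ whose domain (hence also codomain) has nonempty product. This class is closed under pushout, transfinite composition and retracts. Hence $\mathcal W_1\cap\mathcal K_\lambda^\to$ satisfies (V1)–(V4) with $S=\emptyset$, and $\mathcal V\subset\mathcal W_1$. Now let $X^{(k)}_n=1$ for $n<k$ and $X^{(k)}_n=\emptyset$ for $n\ge k$. Since $\prod_nX^{(k)}_n=\emptyset$, the maps $\emptyset\to X^{(k)}$ are in $\mathcal R\cap\mathcal K_\lambda^\to\subset\mathcal V$. Their colimit over $k<\omega$ is $\emptyset\to A$, which is not in $\mathcal W_1$, hence not in $\mathcal V$.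

There are, however, two kinds of members of $\mathcal V$ whose chains can be controlled. Members of $\mathcal R\cap\mathcal K_\lambda^\to$ have chains of length $\mu<\lambda$ with colimit in $\mathcal R$, by (1). And small relative cell complexes built from $J$ have a colimit that is again such a complex, provided the squares respect the cell structures. So the way forward is as follows. Show that every $f\in\mathcal W$ is a map in $\mathrm{cell}(J)$ followed by a map in $\mathcal R$; carry the middle objects along in the diagram; approximate the $\mathrm{cell}(J)$-parts by small subcomplexes and the $\mathcal R$-parts by Lemma 4; and run the back-and-forth for exactly $\mu$ steps.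

One might wonder why not define $\mathcal W$ as the class of composites $\rho\kappa$ with $\kappa\in\mathrm{cell}(J)$, $\rho\in\mathcal R$. To compose two of these one must rewrite $\kappa_2\rho_1$ in the form $\rho\kappa$. The small object argument for $J$ only gives $\rho\in\mathrm{inj}(J)$, and nothing then puts $\rho$ into $\mathcal R$. Approximability by $\mathcal V$ is what decides when a map in $\mathrm{inj}(J)$ lies in $\mathcal R$ (Proposition 10).

## 8. Subcomplexes of a relative $J$-cell complex

Fix $k:Y\to Y'$ in $\mathrm{cell}(J)$ with a presentation: a smooth chain $(Y_\alpha)_{\alpha\le\theta}$ with $Y_0=Y$, $Y_\theta=Y'$, maps $j_\alpha:A_\alpha\to B_\alpha$ in $J$ and $a_\alpha:A_\alpha\to Y_\alpha$ for $\alpha<\theta$, and $Y_{\alpha+1}=Y_\alpha+_{A_\alpha}B_\alpha$ with coprojection $b_\alpha:B_\alpha\to Y_{\alpha+1}$.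

**Definition 4.** For $\alpha\le\theta$, an $\alpha$-subcomplex $\sigma$ consists of a set $|\sigma|\subset\alpha$ of cardinality $<\lambda$, a smooth chain $(E^\sigma_\beta)_{\beta\le\alpha}$ with $E^\sigma_0\in\mathcal K_\lambda$, and a natural transformation $e^\sigma_\beta:E^\sigma_\beta\to Y_\beta$, such that $E^\sigma_\beta\to E^\sigma_{\beta+1}$ is an isomorphism for $\beta\in\alpha\setminus|\sigma|$; together with, for $\beta\in|\sigma|$, maps $a^\sigma_\beta:A_\beta\to E^\sigma_\beta$ and $b^\sigma_\beta:B_\beta\to E^\sigma_{\beta+1}$ over $a_\beta$ and $b_\beta$, exhibiting $E^\sigma_{\beta+1}=E^\sigma_\beta+_{A_\beta}B_\beta$.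

A morphism $\varphi:\sigma\to\tau$ of $\alpha$-subcomplexes exists only if $|\sigma|\subset|\tau|$. It is a natural transformation $\varphi_\beta:E^\sigma_\beta\to E^\tau_\beta$ over $Y_\beta$ that is compatible with the maps $a_\beta,b_\beta$ for $\beta\in|\sigma|$.

Write $k_\sigma:E_0^\sigma\to E_\alpha^\sigma$. For $\alpha=\theta$ the maps $e_0^\sigma,e_\theta^\sigma$ form a canonical map $k_\sigma\to k$, and a morphism $\sigma\to\tau$ induces $k_\sigma\to k_\tau$ over $k$.

*Example.* Take injections of sets, $\theta=\omega$, $Y_n=\{y_0,\dots,y_n\}$, each $j_n$ the inclusion $\{0\}\to\{0,1\}$, $a_n(0)=y_n$ and $b_n(1)=y_{n+1}$: each new point is attached at the previous one. In a subcomplex, $E_0^\sigma$ is a small set of points over $y_0$, possibly several, so $e^\sigma$ need not be injective. The point added by a cell $m\in|\sigma|$ lies over $y_{m+1}$. If $n\in|\sigma|$ with $n\ge1$, then $a_n^\sigma$ picks a point of $E^\sigma_n$ over $y_n$, and this can only have been added by cell $n-1$. So $|\sigma|$ is an initial segment of $\omega$. In general too, adding a cell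 can force adding earlier ones; organizing this is the content of Lemma 8.

**Lemma 7.** For every $\alpha$-subcomplex $\sigma$, all $E^\sigma_\beta$ are in $\mathcal K_\lambda$, and $k_\sigma\in J$.

*Proof.* Enumerate $|\sigma|$ increasingly as $(\beta_\eta)_{\eta<o}$; then $o<\lambda$. Put $F_\eta=E^\sigma_{\beta_\eta}$ for $\eta<o$ and $F_o=E^\sigma_\alpha$. Because $E^\sigma$ is smooth and its steps outside $|\sigma|$ are isomorphisms, $E^\sigma_\beta\to E^\sigma_{\beta'}$ is an isomorphism whenever $|\sigma|\cap[\beta,\beta')=\emptyset$. Hence $E_0^\sigma\cong F_0$; the step $F_\eta\to F_{\eta+1}$ is $E^\sigma_{\beta_\eta}\to E^\sigma_{\beta_\eta+1}$, a pushout of $j_{\beta_\eta}$, followed by an isomorphism; and for a limit $\eta\le o$, $F_\eta\cong E^\sigma_{\sup_{\zeta<\eta}\beta_\zeta}=\mathrm{colim}_{\zeta<\eta}F_\zeta$. So $(F_\eta)_{\eta\le o}$ is, up to isomorphism, a smooth chain starting at $E_0^\sigma$ whose steps are pushouts of members of $J$. By induction all $F_\eta$ are in $\mathcal K_\lambda$, being pushouts and colimits of length $<\lambda$ of objects of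 $\mathcal K_\lambda$. Each $E^\sigma_\beta$ is isomorphic to some $F_\eta$: take the least $\eta$ with $\beta_\eta\ge\beta$, or $\eta=o$. By (V3) every step is in $J$, and by (V4) and the closure of $\mathcal L$, so is $k_\sigma$. $\square$

We need three operations.

**(O1) Truncation.** For $\beta\le\alpha$, an $\alpha$-subcomplex $\sigma$ restricts to a $\beta$-subcomplex $\sigma|_\beta$ with support $|\sigma|\cap\beta$.

**(O2) Replacing an initial part.** Let $\sigma$ be an $\alpha$-subcomplex, $\beta\le\alpha$, and $\sigma|_\beta\to\tau$ a morphism of $\beta$-subcomplexes. Let $\tau\cup_\beta\sigma$ be the $\alpha$-subcomplex with truncation $\tau$ at $\beta$, with support $|\tau|\cup(|\sigma|\cap[\beta,\alpha))$, with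
$$E_\gamma=E^\tau_\beta+_{E^\sigma_\beta}E^\sigma_\gamma\qquad(\gamma\ge\beta),$$
and with the attaching maps at $\gamma\in|\sigma|$, $\gamma\ge\beta$, induced from $\sigma$. The maps $E_\gamma\to Y_\gamma$ are induced by $E^\tau_\beta\to Y_\beta\to Y_\gamma$ and $e^\sigma_\gamma$, which agree on $E^\sigma_\beta$. For $\gamma\ge\beta$ we have $E_{\gamma+1}=E_\gamma+_{E^\sigma_\gamma}E^\sigma_{\gamma+1}$. This is $E_\gamma+_{A_\gamma}B_\gamma$ if $\gamma\in|\sigma|$, and otherwise $E_\gamma\to E_{\gamma+1}$ is an isomorphism. The chain is smooth because pushouts commute with colimits of chains. There is a canonical morphism $\sigma\to\tau\cup_\beta\sigma$ that extends $\sigma|_\beta\to\tau$.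

**(O3) Colimits of chains.** Let $\nu<\lambda$ be a limit ordinal and $(\sigma_\xi)_{\xi<\nu}$ a chain of $\alpha$-subcomplexes. Put $E^\sigma_\beta=\mathrm{colim}_\xi E^{\sigma_\xi}_\beta$ and $|\sigma|=\bigcup_\xi|\sigma_\xi|$, which has cardinality $<\lambda$. The chain $E^\sigma$ is smooth since colimits commute, and $E^\sigma_0\in\mathcal K_\lambda$. If $\beta\notin|\sigma|$, then $E^\sigma_\beta\to E^\sigma_{\beta+1}$ is a colimit of isomorphisms. If $\beta\in|\sigma|$, then $\beta\in|\sigma_\xi|$ for all large $\xi$, the maps $a^{\sigma_\xi}_\beta$, $b^{\sigma_\xi}_\beta$ are compatible, and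
$$\mathrm{colim}_\xi(E^{\sigma_\xi}_\beta+_{A_\beta}B_\beta)=(\mathrm{colim}_\xi E^{\sigma_\xi}_\beta)+_{A_\beta}B_\beta,$$
the colimits being over a connected category. So $\sigma=\mathrm{colim}\,\sigma_\xi$ is an $\alpha$-subcomplex, the coprojections $\sigma_\xi\to\sigma$ are morphisms, and $k_\sigma=\mathrm{colim}_\xi k_{\sigma_\xi}$.

By (O3) and Lemma 7, a colimit of a short chain of maps $k_{\sigma_\xi}\in J$, taken along morphisms of subcomplexes, is again in $J$. This is the control that was missing in Section 7.

## 9. Enlarging subcomplexes to contain given small objects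

**Lemma 8.** For all $\alpha\le\theta$ the following holds.

$(*)_\alpha$ For each $\alpha$-subcomplex $\sigma$ and factorization $E^\sigma_\alpha\xrightarrow{p}H\xrightarrow{q}Y_\alpha$ of $e_\alpha^\sigma$ with $H\in\mathcal K_\lambda$, there are a morphism $\varphi:\sigma\to\tau$ of $\alpha$-subcomplexes and a map $d:H\to E^\tau_\alpha$ with $dp=\varphi_\alpha$ and $e^\tau_\alpha d=q$.

*Proof.* Induction on $\alpha$. For $\alpha=0$ take $E_0^\tau=H$, $e_0^\tau=q$, $\varphi_0=p$, $d=\mathrm{id}$.

**Case 1: $\alpha=\beta+1$, $\beta\in|\sigma|$.** The purpose is to push the problem down to level $\beta$, where the induction hypothesis applies. For factorizations $E^\sigma_\beta\to G\to Y_\beta$ of $e^\sigma_\beta$ with $G\in\mathcal K_\lambda$ put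
$$G^+=G+_{E^\sigma_\beta}E^\sigma_{\beta+1}=G+_{A_\beta}B_\beta .$$
By Lemma 2(iii) these factorizations form a $\lambda$-filtered category with $\mathrm{colim}\,G=Y_\beta$, so $\mathrm{colim}\,G^+=Y_\beta+_{A_\beta}B_\beta=Y_{\beta+1}$. As $H$ is $\lambda$-presentable, $q$ factors as $H\to G^+\to Y_{\beta+1}$ for some $G$. The map $E^\sigma_{\beta+1}\xrightarrow pH\to G^+$ and the canonical map $E^\sigma_{\beta+1}\to G^+$ agree in $Y_{\beta+1}$, since both become $e^\sigma_{\beta+1}$. As $E^\sigma_{\beta+1}$ is $\lambda$-presentable, they are equal after enlarging $G$.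

Apply $(*)_\beta$ to $\sigma|_\beta$ and $G$. This gives $\sigma|_\beta\to\tau'$ and $G\to E^{\tau'}_\beta$ under $E^\sigma_\beta$ and over $Y_\beta$. Put $\tau=\tau'\cup_\beta\sigma$, let $\varphi$ be the canonical morphism, and let $d$ be
$$H\to G^+\to E^{\tau'}_\beta+_{E^\sigma_\beta}E^\sigma_{\beta+1}=E^\tau_{\beta+1}.$$
Then $dp$ is the canonical map $E^\sigma_{\beta+1}\to G^+\to E^\tau_{\beta+1}$, that is, $\varphi_{\beta+1}$. And $e^\tau_\alpha d=q$, because $G^+\to E^\tau_{\beta+1}\to Y_{\beta+1}$ is the given map; this is checked on $G$ and on $E^\sigma_{\beta+1}$.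

**Case 2: $\alpha=\beta+1$, $\beta\notin|\sigma|$.** The purpose is to add the cell $\beta$ and so reduce to Case 1. Apply $(*)_\beta$ to $\sigma|_\beta$ and $E_\beta^\sigma\to E^\sigma_\beta\sqcup A_\beta\to Y_\beta$, the second map being $(e^\sigma_\beta,a_\beta)$. We get $\sigma|_\beta\to\tau'$ and $a':A_\beta\to E^{\tau'}_\beta$ over $a_\beta$. Extend $\tau'$ to a $(\beta+1)$-subcomplex $\sigma''$ with $\sigma''|_\beta=\tau'$ by the cell $\beta$ with attaching map $a'$. The maps $E^\sigma_{\beta+1}\cong E_\beta^\sigma\to E^{\tau'}_\beta\to E^{\sigma''}_{\beta+1}$ extend $\sigma|_\beta\to\tau'$ to a morphism $\sigma\to\sigma''$. Put $H''=E^{\sigma''}_{\beta+1}+_{E^\sigma_{\beta+1}}H$. Its map to $Y_{\beta+1}$ is induced by $e^{\sigma''}_{\beta+1}$ and $q$, which agree on $E^\sigma_{\beta+1}$. Case 1 for $\sigma''$ and $H''$ gives $\sigma''\to\tau$ and $H''\to E^\tau_{\beta+1}$. Let $\varphi$ be $\sigma\to\sigma''\to\tau$ and $d$ be $H\to H''\to E^\tau_{\beta+1}$. Then $dp$ is $E^\sigma_{\beta+1}\to E^{\sigma''}_{\beta+1}\to H''\to E^\tau_{\beta+1}$, which is $\varphi_{\beta+1}$,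 and $e^\tau_{\beta+1}d=q$.

**Case 3: $\alpha$ a limit with $\mathrm{cof}(\alpha)\ge\lambda$.** The purpose is to descend to some $\beta<\alpha$. The set $|\sigma|$ has fewer than $\lambda$ elements, so it is bounded in $\alpha$, and $Y_\alpha=\mathrm{colim}_{\beta<\alpha}Y_\beta$ is a $\lambda$-filtered colimit. So for some $\beta<\alpha$ with $|\sigma|\subset\beta$, $q$ factors as $H\xrightarrow{q'}Y_\beta\to Y_\alpha$. The map $E^\sigma_\beta\cong E^\sigma_\alpha\xrightarrow pH\xrightarrow{q'}Y_\beta$ agrees with $e^\sigma_\beta$ in $Y_\alpha$. As $E^\sigma_\beta$ is $\lambda$-presentable and does not change, up to isomorphism, when $\beta$ grows, they agree in $Y_\beta$ after enlarging $\beta$. Apply $(*)_\beta$ to $\sigma|_\beta$ and $H$, getting $\sigma|_\beta\to\tau'$ and $H\to E^{\tau'}_\beta$. Put $\tau=\tau'\cup_\beta\sigma$. Then $E^\tau_\alpha=E^{\tau'}_\beta+_{E^\sigma_\beta}E^\sigma_\alpha\cong E_\beta^{\tau'}$, and $d:H\to E^{\tau'}_\beta\cong E^\tau_\alpha$ is as required.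

**Case 4: $\alpha$ a limit with $\nu=\mathrm{cof}(\alpha)<\lambda$.** The purpose is to spread $H$ over a cofinal chain of levels and to treat these levels one at a time. Let $(\beta_\xi)_{\xi<\nu}$ be increasing and cofinal in $\alpha$. By Lemma 2(iii) for the poset $\nu$, the chain $(Y_{\beta_\xi})_\xi$ is the $\lambda$-filtered colimit of chains $G=(G_\xi)_{\xi<\nu}\in\mathcal K_\lambda^\nu$ that lie under $(E^\sigma_{\beta_\xi})_\xi$. So $Y_\alpha$ is the $\lambda$-filtered colimit of the objects $G_\infty=\mathrm{colim}_\xi G_\xi$. Note that $E^\sigma_\alpha=\mathrm{colim}_\xi E^\sigma_{\beta_\xi}$. As $H$ and $E^\sigma_\alpha$ are $\lambda$-presentable, for some $G$ the map $q$ factors as $H\to G_\infty\to Y_\alpha$, and after enlarging $G$ the map $E^\sigma_\alpha\xrightarrow pH\to G_\infty$ is the canonical one.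

Hence it suffices to find $\varphi:\sigma\to\tau$ and maps $G_\xi\to E^\tau_{\beta_\xi}$, natural in $\xi$, under $E^\sigma_{\beta_\xi}$ and over $Y_{\beta_\xi}$. Then let $d$ be $H\to G_\infty\to E^\tau_\alpha$: the composite $dp$ is $E^\sigma_\alpha\to G_\infty\to E^\tau_\alpha$, which is $\varphi_\alpha$, and $e^\tau_\alpha d$ is $H\to G_\infty\to Y_\alpha$, which is $q$.

We construct by recursion a chain $(\tau_\xi)_{\xi\le\nu}$ of $\alpha$-subcomplexes and maps $g_\xi:G_\xi\to E^{\tau_{\xi+1}}_{\beta_\xi}$ for $\xi<\nu$, under $E^\sigma_{\beta_\xi}$ and over $Y_{\beta_\xi}$, such that for $\zeta<\xi$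
$$\bigl(G_\zeta\to G_\xi\xrightarrow{g_\xi}E^{\tau_{\xi+1}}_{\beta_\xi}\bigr)=\bigl(G_\zeta\xrightarrow{g_\zeta}E^{\tau_{\zeta+1}}_{\beta_\zeta}\to E^{\tau_{\xi+1}}_{\beta_\xi}\bigr).\tag{3}$$
Put $\tau_0=\sigma$ and take colimits (O3) at limits. Given $\tau_\xi$ and the $g_\zeta$ for $\zeta<\xi$, let $Q_\xi$ be the pushout of
$$\mathrm{colim}_{\zeta<\xi}G_\zeta\leftarrow\mathrm{colim}_{\zeta<\xi}E^\sigma_{\beta_\zeta}\to E^\sigma_{\beta_\xi}.$$
It maps to $G_\xi$ in the evident way. It also maps to $E^{\tau_\xi}_{\beta_\xi}$: on $G_\zeta$ by $G_\zeta\xrightarrow{g_\zeta}E^{\tau_{\zeta+1}}_{\beta_\zeta}\to E^{\tau_\xi}_{\beta_\xi}$ (compatible by (3) at earlier stages), and on $E^\sigma_{\beta_\xi}$ by $\sigma\to\tau_\xi$. These agree on $E^\sigma_{\beta_\zeta}$ because $g_\zeta$ is under $E^\sigma_{\beta_\zeta}$. Both maps out of $Q_\xi$ are over $Y_{\beta_\xi}$. Let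
$$H_\xi=G_\xi+_{Q_\xi}E^{\tau_\xi}_{\beta_\xi}\in\mathcal K_\lambda$$
with its induced map to $Y_{\beta_\xi}$. Apply $(*)_{\beta_\xi}$ to $\tau_\xi|_{\beta_\xi}$ and $E^{\tau_\xi}_{\beta_\xi}\to H_\xi\to Y_{\beta_\xi}$, getting $\tau_\xi|_{\beta_\xi}\to\tau'$ and $H_\xi\to E^{\tau'}_{\beta_\xi}$. Put $\tau_{\xi+1}=\tau'\cup_{\beta_\xi}\tau_\xi$ and let $g_\xi$ be $G_\xi\to H_\xi\to E^{\tau'}_{\beta_\xi}=E^{\tau_{\xi+1}}_{\beta_\xi}$.

This $g_\xi$ is over $Y_{\beta_\xi}$. In $H_\xi$ the two maps from $Q_\xi$ are identified, and $E^{\tau_\xi}_{\beta_\xi}\to H_\xi\to E^{\tau'}_{\beta_\xi}$ is the transition map. Restricting to $E^\sigma_{\beta_\xi}\to Q_\xi$ shows that $g_\xi$ is under $E^\sigma_{\beta_\xi}$, and restricting to $G_\zeta\to Q_\xi$ gives (3). Finally take $\tau=\tau_\nu$, with the maps $G_\xi\xrightarrow{g_\xi}E^{\tau_{\xi+1}}_{\beta_\xi}\to E^\tau_{\beta_\xi}$; they are natural by (3). $\square$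

**Lemma 9.**

* (i) Every map $w\to k$ with $w\in\mathcal K_\lambda^\to$ factors through $k_\sigma\to k$ for some $\theta$-subcomplex $\sigma$.
* (ii) If $k_\sigma\to w\to k$ is a factorization of the canonical map with $w\in\mathcal K_\lambda^\to$, there are a morphism $\sigma\to\tau$ and a map $w\to k_\tau$ over $k$ such that $k_\sigma\to w\to k_\tau$ is the map induced by $\sigma\to\tau$.

*Proof.* (ii) Let $w:C\to H$. View $C\to Y$ as a $0$-subcomplex and put $\tau_1=C\cup_0\sigma$, so $E^{\tau_1}_\theta=C+_{E_0^\sigma}E^\sigma_\theta$. The maps $w$ and $E^\sigma_\theta\to H$ agree on $E^\sigma_0$ and give $p:E^{\tau_1}_\theta\to H$ with $pk_{\tau_1}=w$. Moreover $p$ followed by $H\to Y'$ is $e^{\tau_1}_\theta$, as one checks on $C$ and $E_\theta^\sigma$. By $(*)_\theta$ there are $\varphi:\tau_1\to\tau$ and $d:H\to E^\tau_\theta$ over $Y'$ with $dp=\varphi_\theta$. Then $(\varphi_0,d):w\to k_\tau$ is a map over $k$, since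
$$dw=dpk_{\tau_1}=\varphi_\theta k_{\tau_1}=k_\tau\varphi_0 .$$
Its composite with $k_\sigma\to w$ is induced by $\sigma\to\tau_1\to\tau$: on domains this is clear, and on codomains $E^\sigma_\theta\to H\xrightarrow dE^\tau_\theta$ is $E^\sigma_\theta\to E^{\tau_1}_\theta\xrightarrow{dp}E^\tau_\theta$.

(i) Apply (ii) to the subcomplex with empty support and all $E_\beta$ initial. $\square$

## 10. Trivial cofibrations, trivial fibrations, and factoring $\mathcal W$

First we isolate the lifting argument; it will be used twice.

**Proposition 10.** (i) Let $\lambda^*>\mu$ be a regular cardinal satisfying (G2), and let $\mathcal V^*$ be a class of morphisms of $\mathcal K_{\lambda^*}$ that contains $\mathcal R\cap\mathcal K_{\lambda^*}^\to$ and satisfies 2-out-of-3. Let $\rho\in\mathrm{inj}(\mathcal L\cap\mathcal V^*)$ be such that every map $i\to\rho$ with $i\in\mathcal I$ factors through some member of $\mathcal V^*$. Then $\rho\in\mathcal R$.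

(ii) $\mathrm{inj}(J)\cap\mathcal W=\mathcal R$.

*Proof.* (i) Let $\rho:Z\to Y$ and let $i:A\to B$ in $\mathcal I$ with a map $i\to\rho$. Factor it as $i\to v\to\rho$ with $v:C\to D$ in $\mathcal V^*$. By (G2) write $v=rl$ with $l:C\to M$ in $\mathcal L$, $r:M\to D$ in $\mathcal R$, $M\in\mathcal K_{\lambda^*}$. Then $r\in\mathcal V^*$, so $l\in\mathcal L\cap\mathcal V^*$ by 2-out-of-3. Since $r\in\mathcal R$, there is $B\to M$ over $D$ extending $A\to C\to M$. Since $\rho\in\mathrm{inj}(\mathcal L\cap\mathcal V^*)$, there is $M\to Z$ lying over $M\to D\to Y$ and extending $C\to Z$. The composite $B\to M\to Z$ restricts on $A$ to $A\to C\to Z$ and lies over $B\to D\to Y$, so it is the required lift.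

(ii) "$\supset$": $J\subset\mathcal L$ gives $\mathcal R\subset\mathrm{inj}(J)$, and $\mathcal R\subset\mathcal W$. "$\subset$": apply (i) with $\lambda^*=\lambda$ and $\mathcal V^*=\mathcal V$; members of $\mathcal I$ lie in $\mathcal K_\lambda^\to$, so the hypothesis holds for $\rho\in\mathcal W$. $\square$

**Proposition 11.** $\mathrm{cof}(J)\subset\mathcal L\cap\mathcal W$.

*Proof.* By Lemma 9(i), a map $w\to k$ with $w\in\mathcal K_\lambda^\to$ and $k\in\mathrm{cell}(J)$ factors through some $k_\sigma$, and $k_\sigma\in J\subset\mathcal V$ by Lemma 7. So $\mathrm{cell}(J)\subset\mathcal W$, and $\mathcal W$ is closed under retracts. Also $J\subset\mathcal L$. $\square$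

**Proposition 12.** Every $f\in\mathcal W$ is $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J)$ and $\rho\in\mathcal R$.

*Proof.* Factor $f$ as $X\xrightarrow\kappa Z\xrightarrow\rho Y$ with $\kappa\in\mathrm{cell}(J)$ and $\rho\in\mathrm{inj}(J)$. By Proposition 10(ii) it suffices that $\rho\in\mathcal W$. This cannot be quoted from 2-out-of-3, which we do not have yet. So let $u:A\to B$ be in $\mathcal K_\lambda^\to$ with a map $(a,b):u\to\rho$, so $\rho a=bu$. We factor it through a member of $\mathcal V$.

**Step 1: find a subcomplex that catches $a$.** Apply Lemma 9(i) to the map from $\emptyset\to A$ to $\kappa$ given by $a$. This gives a subcomplex $k_\sigma:X_1\to Z_1$ of $\kappa$ with maps $e:X_1\to X$, $e':Z_1\to Z$ such that $e'k_\sigma=\kappa e$, and $a':A\to Z_1$ with $e'a'=a$.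

**Step 2: use $f\in\mathcal W$.** Let $B_1=B+_AZ_1$ along $u$ and $a'$, with the map $(b,\rho e'):B_1\to Y$, well defined as $bu=\rho a=\rho e'a'$. The composite $X_1\to Z_1\to B_1\to Y$ equals $\rho e'k_\sigma=\rho\kappa e=fe$. So the arrow $X_1\to B_1$, which lies in $\mathcal K_\lambda^\to$, maps to $f$. As $f\in\mathcal W$, this map factors through some $v:X_2\to Y_2$ in $\mathcal V$, via $X_1\to X_2\to X$ and $B_1\to Y_2\to Y$.

**Step 3: turn $v$ into a small approximation $w$ of $\rho$.** Put $Z_2=X_2+_{X_1}Z_1$. Then $X_2\to Z_2$ is a pushout of $k_\sigma\in J$, so it is in $J$. The maps $v$ and $Z_1\to B_1\to Y_2$ agree on $X_1$ and induce $w:Z_2\to Y_2$ with $w\circ(X_2\to Z_2)=v$. So $w\in\mathcal V$ by (V2). The maps $X_2\to X\xrightarrow\kappa Z$ and $e'$ agree on $X_1$, since $\kappa e=e'k_\sigma$, and induce $Z_2\to Z$.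

**Step 4: check that $(a,b)$ factors through $w$.** The pair $(Z_2\to Z,\,Y_2\to Y)$ is a map $w\to\rho$: on $X_2$ both composites to $Y$ equal $X_2\to X\xrightarrow fY$, and on $Z_1$ both equal $\rho e'$. The pair $(A\xrightarrow{a'}Z_1\to Z_2,\ B\to B_1\to Y_2)$ is a map $u\to w$, because $A\xrightarrow{a'}Z_1\to B_1$ equals $A\xrightarrow uB\to B_1$. The composite $u\to w\to\rho$ is $(e'a',b)=(a,b)$. So $\rho\in\mathcal W$. $\square$

**Proposition 13.** $\mathcal L\cap\mathcal W=\mathrm{cof}(J)$.

*Proof.* "$\supset$" is Proposition 11. If $f\in\mathcal L\cap\mathcal W$, write $f=\rho\kappa$ as in Proposition 12. As $f\in\mathcal L$ lifts against $\rho\in\mathcal R$, $f$ is a retract of $\kappa$. $\square$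

## 11. 2-out-of-3 by a back-and-forth of length $\mu$

**Proposition 14.** $\mathcal W$ satisfies 2-out-of-3.

*Proof.* Let $f:X\to Y$, $g:Y\to Z$, $h=gf$, with two of the three (the *known* arrows) in $\mathcal W$. Call the third one $t$.

**Step 1: record the factorizations in one finite diagram.** By Proposition 12 write the known arrows as $\rho_1\kappa_1$ and $\rho_2\kappa_2$ with $\rho_i\in\mathcal R$ and $\kappa_i\in\mathrm{cell}(J)$, with fixed presentations of lengths $\theta_i$. Together with $t$ these form a commutative diagram $D:\mathcal D\to\mathcal K$ on a finite poset $\mathcal D$ with elements $x,y,z$ (for $X,Y,Z$) and $m,n$ (for the middle objects):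

* known $f,g$: $x<m<y<n<z$;
* known $f,h$: $x<m<y<z$ and $x<n<z$;
* known $g,h$: $x<y<n<z$ and $x<m<z$.

For $D'\in\mathcal K^{\mathcal D}$ write $D'(\kappa_i)$, $D'(\rho_i)$, $D'(t)$ for the corresponding arrows of $D'$; thus $D(\kappa_i)=\kappa_i$ and so on. Let $u\in\mathcal K_\lambda^\to$ and let $u\to t$ be a map. We must factor it through a member of $\mathcal V$. By Lemma 3 without $D_0$, there is $D_0\to D$ with $D_0\in\mathcal K_\lambda^{\mathcal D}$ such that $u\to t$ factors through $D_0(t)\to t$.

**Step 2: the recursion.** The purpose is to alternate between small diagrams and small members of $\mathcal V$ of controlled type. By recursion on $\xi<\mu$ we construct a smooth chain of $D_\xi\in\mathcal K^{\mathcal D}_\lambda$ over $D$, chains of $\theta_i$-subcomplexes $\sigma_\xi^i$ of $\kappa_i$, and $r^i_\xi\in\mathcal R\cap\mathcal K_\lambda^\to$ over $\rho_i$, with maps over $\kappa_i$, respectively $\rho_i$,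
$$D_\xi(\kappa_i)\xrightarrow{\alpha^i_\xi}k_{\sigma^i_\xi}\xrightarrow{\beta^i_\xi}D_{\xi+1}(\kappa_i),\qquad D_\xi(\rho_i)\to r^i_\xi\to D_{\xi+1}(\rho_i)\tag{4}$$
composing to the transition maps of $D_\bullet$, and such that $\alpha^i_{\xi+1}\beta^i_\xi$ is the map induced by $\sigma^i_\xi\to\sigma^i_{\xi+1}$. At limits $\xi$ put $D_\xi=\mathrm{colim}_{\zeta<\xi}D_\zeta$, which is in $\mathcal K_\lambda^{\mathcal D}$.

* *$\sigma^i_\xi$ and $\alpha^i_\xi$, given $D_\xi$.* For $\xi=0$ use Lemma 9(i) for $D_0(\kappa_i)\to\kappa_i$. For $\xi=\zeta+1$ apply Lemma 9(ii) to $k_{\sigma^i_\zeta}\xrightarrow{\beta^i_\zeta}D_\xi(\kappa_i)\to\kappa_i$. For a limit $\xi$ put $\sigma^i_\xi=\mathrm{colim}_{\zeta<\xi}\sigma_\zeta^i$, so $k_{\sigma^i_\xi}=\mathrm{colim}_{\zeta<\xi}k_{\sigma^i_\zeta}$ by (O3). Let $\alpha^i_\xi$ be the isomorphism $D_\xi(\kappa_i)\cong k_{\sigma^i_\xi}$ given by interleaving (see Step 3); it is over $\kappa_i$, as all $\alpha^i_\zeta$ are.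
* *$r^i_\xi$, given $D_\xi$.* Apply Lemma 4 to $D_\xi(\rho_i)\to\rho_i$.
* *$D_{\xi+1}$.* Apply Lemma 3 to $D_\xi\to D$ and the four arrows $k_{\sigma^i_\xi}$, $r^i_\xi$ ($i=1,2$), with $e_s$ the inclusions of the corresponding arrows of $\mathcal D$.

**Step 3: interleaving.** The purpose is to justify the use of Lemma 5. Fix $i$ and put $P_\xi=D_\xi(\kappa_i)$, $Q_\xi=k_{\sigma^i_\xi}$. We have to see that the maps $Q_\xi\to Q_\zeta$ induced by $\sigma_\xi^i\to\sigma_\zeta^i$ coincide with the maps $q_{\xi\zeta}$ of (2). This goes by induction on $\zeta$. For $\zeta=\xi+1$ it is the last requirement on (4). For $\zeta=\zeta'+1$ with $\xi<\zeta'$, both sides are the composite of the maps $Q_\xi\to Q_{\zeta'}\to Q_\zeta$, on the side of (2) by Lemma 5. For $\zeta$ a limit, the induction hypothesis says that Lemma 5 applies to the chains below $\zeta$ with their given transition maps, so $\alpha^i_\zeta=\mathrm{colim}_{\xi<\zeta}\alpha^i_\xi$ is indeed an isomorphism, as claimed in Step 2. Moreover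
$$q_{\xi\zeta}=\alpha_\zeta\circ(P_{\xi+1}\to P_\zeta)\circ\beta_\xi=(Q_{\xi+1}\to Q_\zeta)\circ\alpha_{\xi+1}\beta_\xi=(Q_{\xi+1}\to Q_\zeta)\circ(Q_\xi\to Q_{\xi+1}),$$
the coprojection $Q_\xi\to Q_\zeta$ induced by $\sigma^i_\xi\to\sigma^i_\zeta$.

**Step 4: the limit diagram lies in $\mathcal V$.** Let $D_\mu=\mathrm{colim}_{\xi<\mu}D_\xi$. As $\mu<\lambda$, $D_\mu\in\mathcal K_\lambda^{\mathcal D}$. By Lemma 5, (O3) and Lemma 7,
$$D_\mu(\kappa_i)=\mathrm{colim}_{\xi<\mu}k_{\sigma^i_\xi}=k_{\mathrm{colim}\,\sigma^i_\xi}\in J .$$
Again by Lemma 5, with the $r^i_\xi$ made into a chain by (2), $D_\mu(\rho_i)=\mathrm{colim}_{\xi<\mu}r^i_\xi$. Since $\mu$ is regular, this is a $\mu$-filtered colimit, so $D_\mu(\rho_i)\in\mathcal R$ by (1). Thus all $D_\mu(\kappa_i)$ and $D_\mu(\rho_i)$ are in $\mathcal V$. By (V2), the two known arrows of $D_\mu$ are in $\mathcal V$, being the composites $D_\mu(\rho_i)D_\mu(\kappa_i)$, and then so is $D_\mu(t)$, because $D_\mu$ is commutative. The map $u\to t$ factors as $u\to D_0(t)\to D_\mu(t)\to t$. Hence $t\in\mathcal W$. $\square$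

The length $\mu$ is used twice: it is long enough for (1) and shorter than $\lambda$, so that $D_\mu$ stays in $\mathcal K_\lambda^{\mathcal D}$ and (O3) applies.

## 12. Proof of Theorem A

**Step 1: $\mathcal W$ contains $S$ and satisfies (W1)–(W3).** $S\cup\mathcal R\subset\mathcal W$ is Lemma 6, and 2-out-of-3 is Proposition 14. By Proposition 13, $\mathcal L\cap\mathcal W=\mathrm{cof}(J)$ is the left class of a weak factorization system, hence closed under pushout, transfinite composition and retracts.

**Step 2: $\mathcal W$ is the smallest such class.** Let $\mathcal W^*\supset S$ satisfy (W1)–(W3). Isomorphisms lie in $\mathcal R\subset\mathcal W^*$, so by 2-out-of-3 $\mathcal W^*$ is isomorphism-closed. Then $\mathcal W^*\cap\mathcal K_\lambda^\to$ has properties (V1)–(V4), so $\mathcal V\subset\mathcal W^*$ and $J\subset\mathcal L\cap\mathcal W^*$. By (W3), $\mathrm{cell}(J)\subset\mathcal W^*$. By Proposition 12 every $f\in\mathcal W$ is a composite of a map in $\mathrm{cell}(J)$ and one in $\mathcal R$, so $f\in\mathcal W^*$. Hence $\mathcal W=\mathcal W_{\mathcal L}(S)$;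 in particular the latter exists.

**Step 3: the model structure.** $\mathcal W$ satisfies 2-out-of-3 and is closed under retracts (Lemma 6). Put $\mathcal F=\mathrm{inj}(J)$. Then $(\mathcal L,\mathcal F\cap\mathcal W)=(\mathcal L,\mathcal R)$ by Proposition 10(ii), and $(\mathcal L\cap\mathcal W,\mathcal F)=(\mathrm{cof}(J),\mathrm{inj}(J))$ by Proposition 13. Both are weak factorization systems, cofibrantly generated by $\mathcal I$ and by a set of representatives of $J$ respectively. So $(\mathcal L,\mathcal W_{\mathcal L}(S))$ is a combinatorial model structure.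

**Step 4: the smallest element.** If $(\mathcal L,\mathcal W')\in\mathrm{Comb}(\mathcal L)$, then $\mathcal W'$ satisfies (W1)–(W3), since $\mathcal R$ is its class of trivial fibrations and $\mathcal L\cap\mathcal W'$ is the left class of a weak factorization system. So $\mathcal W_{\mathcal L}\subset\mathcal W'$. By Step 3 with $S=\emptyset$, $(\mathcal L,\mathcal W_{\mathcal L})$ belongs to $\mathrm{Comb}(\mathcal L)$, and it is its smallest element. $\blacksquare$

## 13. Proof of Theorem B: joins, meets, and closure under filtered colimits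

**Part (c).** If $\lambda$ is good for $S$, then $\mathcal W_{\mathcal L}(S)$ is the class $\mathcal W$ built from $S$ and $\lambda$ (Section 12). It is closed under $\lambda$-filtered colimits by Lemma 6, and $\mathcal L\cap\mathcal W=\mathrm{cof}(J)$ with $J\subset\mathcal K_\lambda^\to$ by Proposition 13.

**Part (a).** "$\supset$" is Theorem A. Conversely let $(\mathcal L,\mathcal W')\in\mathrm{Comb}(\mathcal L)$ have the generating set $J'$ of trivial cofibrations; we show $\mathcal W'=\mathcal W_{\mathcal L}(J')$. Every $f\in\mathcal W'$ factors as a map in $\mathrm{cell}(J')\subset\mathcal W'$ followed by a fibration. By 2-out-of-3 this fibration is in $\mathcal W'$, hence a trivial fibration, that is, in $\mathcal R$. Since $J'\subset\mathcal L\cap\mathcal W_{\mathcal L}(J')$, (W3) gives $\mathrm{cell}(J')\subset\mathcal W_{\mathcal L}(J')$. So $f\in\mathcal W_{\mathcal L}(J')$. Conversely $\mathcal W'$ contains $J'$ and satisfies (W1)–(W3), so $\mathcal W_{\mathcal L}(J')\subset\mathcal W'$.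

**Part (b), joins.** $(\mathcal L,\mathcal W_{\mathcal L}(\bigcup_iS_i))\in\mathrm{Comb}(\mathcal L)$ by Theorem A. An element $(\mathcal L,\mathcal W')$ is an upper bound of the $(\mathcal L,\mathcal W_{\mathcal L}(S_i))$ iff $S_i\subset\mathcal W'$ for all $i$, because $\mathcal W'$ satisfies (W1)–(W3). For the same reason this holds iff $\mathcal W_{\mathcal L}(\bigcup_iS_i)\subset\mathcal W'$.

**Part (b), meets.** The empty meet is the top element $(\mathcal L,\mathcal K^\to)$, whose class of fibrations is $\mathcal R$. Now let $\mathcal W_i=\mathcal W_{\mathcal L}(S_i)$ for $i\in T$, with $T$ a nonempty set, as part (a) allows, and put $\mathcal W=\bigcap_i\mathcal W_i$. (In this part $\mathcal W$, $J$ and $\lambda$ have this new meaning.) It suffices that $(\mathcal L,\mathcal W)$ is a combinatorial model structure, since it is then clearly the infimum. The class $\mathcal W$ satisfies (W1)–(W3) and is closed under retracts, because each $\mathcal W_i$ is and does.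

*Small approximations inside the intersection.* Each $\mathcal W_i$ has its own approximating class; the purpose here is to produce approximations that lie in all $\mathcal W_i$ at once. By Lemma 1 for $\bigcup_iS_i$, choose $|T|\le\lambda<\lambda'$ with $\lambda,\lambda'$ good for $\bigcup_iS_i$, hence for every $S_i$. By (c) each $\mathcal W_i$ is closed under $\lambda$-filtered colimits. By Sections 6 and 12 for $\lambda'$, every map $u\to f$ with $u\in\mathcal K_{\lambda'}^\to$ and $f\in\mathcal W_i$ factors through a member of $\mathcal W_i\cap\mathcal K_{\lambda'}^\to$.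

Choose $i(\xi)\in T$ for $\xi<\lambda$ so that each $i\in T$ equals $i(\xi)$ for cofinally many $\xi$; for instance, take the second coordinate of a bijection $\lambda\to\lambda\times T$. Let $f\in\mathcal W$ and $u\to f$ with $u\in\mathcal K_{\lambda'}^\to$. Build a smooth chain $u=w_0\to w_1\to\cdots$ over $f$ of length $\lambda$ in $\mathcal K_{\lambda'}^\to$ with $w_{\xi+1}\in\mathcal W_{i(\xi)}$: at successors factor $w_\xi\to f$ through a member of $\mathcal W_{i(\xi)}\cap\mathcal K_{\lambda'}^\to$, and at limits take colimits. Its colimit $w_\lambda$ is in $\mathcal K_{\lambda'}^\to$, as $\lambda<\lambda'$. For each $i\in T$, $w_\lambda$ is the colimit of the $w_{\xi+1}$ with $i(\xi)=i$. This colimit is $\lambda$-filtered, since $\lambda$ is regular and these $\xi$ are cofinal. So $w_\lambda\in\mathcal W_i$. Thus every $u\to f$ with $u\in\mathcal K_{\lambda'}^\to$ and $f\in\mathcal W$ factors through a member of $\mathcal W\cap\mathcal K_{\lambda'}^\to$.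

*The model structure.* Put $J=\mathcal L\cap\mathcal W\cap\mathcal K_{\lambda'}^\to$. Proposition 10(i), with $\lambda^*=\lambda'$ and $\mathcal V^*=\mathcal W\cap\mathcal K_{\lambda'}^\to$, gives $\mathrm{inj}(J)\cap\mathcal W\subset\mathcal R$. The reverse inclusion holds because $J\subset\mathcal L$ and $\mathcal R\subset\mathcal W$. So $\mathrm{inj}(J)\cap\mathcal W=\mathcal R$. By (W3), $\mathrm{cof}(J)\subset\mathcal L\cap\mathcal W$. If $f\in\mathcal L\cap\mathcal W$, factor $f=\rho\kappa$ with $\kappa\in\mathrm{cell}(J)\subset\mathcal W$ and $\rho\in\mathrm{inj}(J)$. Then $\rho\in\mathcal W$ by 2-out-of-3, so $\rho\in\mathcal R$, and $f$ is a retract of $\kappa$. Thus $\mathcal L\cap\mathcal W=\mathrm{cof}(J)$.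

With $\mathcal F=\mathrm{inj}(J)$ we have $(\mathcal L,\mathcal F\cap\mathcal W)=(\mathcal L,\mathcal R)$ and $(\mathcal L\cap\mathcal W,\mathcal F)=(\mathrm{cof}(J),\mathrm{inj}(J))$, both generated by sets. So $(\mathcal L,\mathcal W)$ is a combinatorial model structure. $\blacksquare$
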